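# A Hecke pair with solvable completion whose two $C^*$-completions differ

## 1. The functions $\varphi_\lambda=\kappa_\lambda\Phi$ on a solvable $q$-adic group

Fix a prime $q$. Let $|\cdot|$ be the $q$-adic absolute value on $\mathbb Q_q$. Let $\mu_{q^\infty}\subset\mathbb T$ be the group of roots of unity of $q$-power order, with the discrete topology, and let $\psi:\mathbb Q_q\to\mu_{q^\infty}$, $\psi(x)=e^{2\pi i\{x\}}$, be the standard character, where $\{x\}$ is the $q$-adic fractional part. Its kernel is $\mathbb Z_q$.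

Let $N_0=\mathbb Q_q\times\mathbb Q_q\times\mu_{q^\infty}$ with the product
$$(a,b,\zeta)(a',b',\zeta')=(a+a',\,b+b',\,\zeta\zeta'\psi(ab')),\tag{1}$$
a Heisenberg-type group, and let
$$D(a,b,\zeta)=(qa,q^{-1}b,\zeta),\qquad J(a,b,\zeta)=(b,-a,\zeta\psi(-ab)).\tag{2}$$
We will check that $D$ and $J$ are automorphisms of $N_0$. Put
$$Q=\langle D,J\rangle\ (\text{discrete}),\quad F=\langle J\rangle,\quad G=N_0\rtimes Q,\quad \Gamma_0=\mathbb Z_q\times\mathbb Z_q\times\{1\},\quad \Gamma=\Gamma_0\rtimes F .$$

The group $G$ acts unitarily on $L^2(\mathbb Q_q)$, where $\mathrm{vol}(\mathbb Z_q)=1$, by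
$$\rho(a,b,\zeta)f(y)=\zeta\psi(by)f(y+a),\qquad \rho(D)f(y)=q^{1/2}f(q^{-1}y),\qquad \rho(J)f(y)=\mathcal Ff(y)=\int f(x)\psi(xy)\,dx .$$
Let $\xi=1_{\mathbb Z_q}$ and $\Phi(g)=\langle\rho(g)\xi,\xi\rangle$. Every element of $G$ is uniquely $hD^nJ^j$ with $h\in N_0$, $n\in\mathbb Z$, $j\in\mathbb Z/4$. For $\lambda\in\mathbb C^\times$ define
$$\varphi_\lambda(hD^nJ^j)=\tfrac12(\lambda^n+\lambda^{-n})\cdot\Phi(hD^nJ^j).\tag{3}$$

Here is what this function is for. The first factor grows exponentially in $|n|$ as soon as $|\lambda|\ne1$. The second factor decays like $q^{-|n|/2}$. So the product is bounded by $1$ on the whole annulus $q^{-1/2}\le|\lambda|\le q^{1/2}$, and for $\lambda$ on the unit circle it is a coefficient of a unitary representation. For $\lambda$ real, $\lambda\neq\pm1$, we shall see that integration against $\varphi_\lambda$ is a $*$-character of an $L^1$-algebra attached to $(G,\Gamma)$, and that it takes a strictly negative value at an element of the form $f^*f$, where $f$ lies just outside that algebra. Since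 $G$ is solvable, this answers a question about amenable groups.

## 2. Hecke pairs and two norms on one Hecke algebra

**Definition (Hecke pair).** A pair $(G,\Gamma)$ of a group and a subgroup such that every double coset $\Gamma g\Gamma$ is a finite union of left cosets of $\Gamma$.

Any finite subgroup of any group gives an example. Another one: $\mathbb Z[\frac1q]\rtimes\langle q\rangle$ (affine maps $x\mapsto q^kx+a$) with $\Gamma=\mathbb Z$; here $\Gamma g\Gamma/\Gamma$ is finite because $q^k\mathbb Z\cap\mathbb Z$ has finite index in $\mathbb Z$ for each $k$.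

**Definition (Schlichting completion).** Let $R=\bigcap_{g\in G}g\Gamma g^{-1}$ be the core, $G_r=G/R$, $\Gamma_r=\Gamma/R$. Then $G_r$ acts faithfully on $G/\Gamma$. Let $\overline G$ be the closure of $G_r$ in $\mathrm{Sym}(G/\Gamma)$ for pointwise convergence, and $\overline\Gamma$ the closure of $\Gamma_r$.

The group $\overline G$ is totally disconnected and locally compact (t.d.l.c.), and $\overline\Gamma$ is a compact open subgroup. If $\Gamma$ is normal, then $\Gamma_r=1$ and $\overline G=G/\Gamma$ is discrete. For $(\mathbb Z[\frac1q]\rtimes\langle q\rangle,\mathbb Z)$, the completion is $(\mathbb Q_q\rtimes\langle q\rangle,\mathbb Z_q)$, by Lemma 4 below: $\mathbb Z_q$ has core $\bigcap_nq^n\mathbb Z_q=0$, and $\mathbb Z[\frac1q]$ is dense in $\mathbb Q_q$ with $\mathbb Z[\frac1q]\cap\mathbb Z_q=\mathbb Z$.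

**Conventions.** Compactly supported bounded measures on a locally compact group $G$ act on $L^1(G)$ by convolution, $L^1(G)$ itself is regarded as a space of measures, and $\delta_g^*=\delta_{g^{-1}}$. Convolution signs are often omitted. For a compact subgroup $K$, $p_K$ is its normalized Haar measure; it satisfies $p_K=p_K^*=p_K^2$. For $\Gamma$ compact open, with Haar measure $\mu$ normalized by $\mu(\Gamma)=1$, the measure $p=p_\Gamma$ is the function $1_\Gamma$. The space $C_c(G)p$ is the span of the $\delta_gp$, that is, the finitely supported functions on $G/\Gamma$, and $pC_c(G)p$ is the space of finitely supported bi-$\Gamma$-invariant functions.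

**Definition (the algebras).** The Hecke algebra $\mathcal H(G,\Gamma)$ consists of the finitely supported functions on $\Gamma\backslash G/\Gamma$ with the usual convolution and involution. It is canonically $*$-isomorphic to $pC_c(\overline G)p$, $p=p_{\overline\Gamma}$. Put $L^1(G,\Gamma)=pL^1(\overline G)p$, the closure of $\mathcal H(G,\Gamma)$ in $L^1(\overline G)$. It has two $C^*$-completions of interest:

- $C^*(L^1(G,\Gamma))$, the enveloping $C^*$-algebra, with norm $\sup_\pi\|\pi(a)\|$ over all $*$-representations $\pi$ of $L^1(G,\Gamma)$;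
- $pC^*(\overline G)p$, the closure of $\mathcal H(G,\Gamma)$ in $C^*(\overline G)$.

There is a canonical surjective $*$-homomorphism $C^*(L^1(G,\Gamma))\to pC^*(\overline G)p$ extending the identity on $\mathcal H(G,\Gamma)$; we write $C^*(L^1(G,\Gamma))\cong pC^*(\overline G)p$ when it is an isomorphism. In words: does every $*$-representation of the $L^1$-algebra obey the norm bound that comes from unitary representations of $\overline G$?

The isomorphism holds whenever $\overline G$ is Hermitian (self-adjoint elements of $L^1(\overline G)$ have real spectrum), and whenever $\overline G$, $G$ or $G_r$ has subexponential growth. It fails for $(SL_2(\mathbb Q_q),SL_2(\mathbb Z_q))$, where $\overline G=PSL_2(\mathbb Q_q)$ is not amenable. Rui Palma, "Quasi-symmetric group algebras and C*-completions of Hecke algebras", arXiv:1210.3807 (2012), asks: if $\overline G$ is amenable, does it follow that $C^*(L^1(G,\Gamma))\cong pC^*(\overline G)p$? The answer is no.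

**Theorem 1.** With $G,\Gamma$ as in Section 1, $(G,\Gamma)$ is a Hecke pair with $\overline G=G$, $\overline\Gamma=\Gamma$; $G$ is solvable (hence amenable) and unimodular; and $C^*(L^1(G,\Gamma))\to pC^*(\overline G)p$ is not injective. The same holds, with the same $\overline G,\overline\Gamma$, for the finitely generated solvable group $G'=(\mathbb Z[\frac1q]^2\times\mu_{q^\infty})\rtimes Q$ and $\Gamma'=(\mathbb Z^2\times\{1\})\rtimes F$.

**Theorem 2 (exact size of the failure).** Let $W=\ell^1(\mathbb Z,q^{|n|/2})$, written as Laurent series in $\lambda$ with $\lambda^*=\lambda^{-1}$, and let $W^{sym}$ be the subalgebra of series invariant under $\lambda\mapsto\lambda^{-1}$. There is a surjective $*$-homomorphism $\Theta:L^1(G,\Gamma)\to W^{sym}$ inducing an isometry $L^1(G,\Gamma)/\ker\Theta\cong W^{sym}$. The characters of $L^1(G,\Gamma)$ factoring through $\Theta$ are the evaluations $\omega_\lambda$, $q^{-1/2}\le|\lambda|\le q^{1/2}$. With $x=\lambda+\lambda^{-1}$ and $c_q=q^{1/2}+q^{-1/2}$: $\omega_\lambda$ is a $*$-character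 iff $x\in[-c_q,c_q]$, and it extends to $pC^*(G)p$ iff $x\in[-2,2]$. So the $C^*$-completion of $W^{sym}$ obtained from $C^*(L^1(G,\Gamma))$ is $C([-c_q,c_q])$, and the one obtained from $pC^*(G)p$ is $C([-2,2])$.

Here the completion of $W^{sym}$ obtained from $A$ means the quotient of $A$ by the closed two-sided ideal generated by the image of $\ker\Theta$.

**Definition (good).** For a t.d.l.c. group $G$ and a compact open subgroup $\Gamma$, with $p=p_\Gamma$, the pair $(G,\Gamma)$ is good if $\|\pi(a)\|\le\|a\|_{C^*(G)}$ for all $*$-representations $\pi$ of $pL^1(G)p$ and all $a\in pC_c(G)p$.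

For instance, $(G,\{1\})$ with $G$ discrete is good, since $C^*(G)$ is by definition the enveloping algebra of $\ell^1(G)$.

**Theorem 3 (permanence, no amenability needed).** If $\Gamma\subseteq N\trianglelefteq G$ with $N$ closed and $(N,\Gamma)$ good, then $(G,\Gamma)$ is good.

**Corollary.** The property depends on $\Gamma$, not only on $\overline G$. In the group $G$ of Theorem 1 the isomorphism holds for $\Gamma_0$ and for $\Gamma_1=\Gamma_0\rtimes\langle J^2\rangle$, with the same Schlichting completion $G$, and fails for $\Gamma$, although $[\Gamma:\Gamma_1]=2$.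

**Theorem 4.** If $|\Gamma_r|\le2$, then $C^*(L^1(G,\Gamma))\cong pC^*(\overline G)p$, for every group $G$.

Four standard facts are used throughout.

- A $*$-representation of a Banach $*$-algebra with isometric involution is contractive.
- A unitary representation $U$ of $G$ integrates to $C^*(G)$, so $\|U(a)\|\le\|a\|_{C^*(G)}$ for $a\in C_c(G)$.
- An element of a $C^*$-subalgebra $B\subseteq A$ that is positive in $A$ is $c^*c$ for some $c\in B$.
- If $K$ is compact, then $\rho(p_K)$ is the projection onto the $K$-fixed vectors, for any unitary representation $\rho$.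

## 3. The infinite dihedral group by hand

Replace $G$ by the quotient of $Q$ by $\langle J^2\rangle$. It is the infinite dihedral group, generated by $D$ and an involution $s$ with $sDs=D^{-1}$. Take $\Gamma=\{1,s\}$. The core is trivial because $DsD^{-1}=D^2s\notin\Gamma$. Put $p=\frac12(1+s)$ and $e_n=p\delta_{D^n}p$, so $e_n=e_{-n}=e_n^*$. Since $D^nsD^m=D^{n-m}s$ and $sp=p$,
$$e_ne_m=\tfrac12\big(p\delta_{D^{n+m}}p+p\delta_{D^{n-m}}sp\big)=\tfrac12(e_{n+m}+e_{n-m}).\tag{4}$$
So the Hecke algebra is the polynomial algebra in $x=2e_1$, which is self-adjoint. A character is determined by $x\in\mathbb C$. Writing $x=\lambda+\lambda^{-1}$, the recursion (4) gives $e_n\mapsto\frac12(\lambda^n+\lambda^{-n})$, and the character is a $*$-character iff $x$ is real. Consider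
$$f=(\delta_D-\delta_{D^{-1}})p,\qquad f^*f=2p-e_2-e_{-2}\ \mapsto\ 2-\lambda^2-\lambda^{-2}=4-x^2 .$$
On the purely algebraic level, any real $x$ with $|x|>2$ gives a $*$-character that is negative at $f^*f$. But such a character is not seen by $L^1$: there $\|e_n\|_1=1$, so a $*$-character of $p\ell^1p$ must satisfy $\frac12|\lambda^n+\lambda^{-n}|\le1$ for all $n$, which forces $|\lambda|=1$, i.e. $x\in[-2,2]$. For $|\lambda|=1$ the character is a coefficient of the unitary representation $D\mapsto\mathrm{diag}(\lambda,\lambda^{-1})$, $s\mapsto\begin{pmatrix}0&1\\1&0\end{pmatrix}$ at $\frac1{\sqrt2}(1,1)$. As the algebra is commutative, its enveloping norm is the supremum over $*$-characters, so the two completions agree.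

The bad characters exist algebraically but are unbounded on $L^1$. To bring one back, we want to multiply $\frac12(\lambda^n+\lambda^{-n})$ by something that decays in $n$, without losing multiplicativity. That is the job of $\Phi$.

## 4. The representation $\rho$ and the decay of $\Phi$

**The group.** We check that everything in Section 1 is defined. The map $(a,b')\mapsto\psi(ab')$ is bimultiplicative and locally constant, so (1) defines a locally compact, totally disconnected group. The map $D$ respects (1) because $\psi(qa\cdot q^{-1}b')=\psi(ab')$. For $J$, with $g=(a,b,\zeta)$, $g'=(a',b',\zeta')$, the third coordinate of $J(gg')$ is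
$$\zeta\zeta'\psi\big(ab'-(a+a')(b+b')\big)=\zeta\zeta'\psi(-ab-a'b'-a'b),$$
and that of $J(g)J(g')$ is $\zeta\psi(-ab)\,\zeta'\psi(-a'b')\,\psi(b\cdot(-a'))$, which is the same; the first two coordinates clearly agree. Next,
$$J^2(a,b,\zeta)=\big(-a,-b,\zeta\psi(-ab)\psi(-b\cdot(-a))\big)=(-a,-b,\zeta),$$
so $J^4=1$ and $J$ is an automorphism. Also $JD$ and $D^{-1}J$ both send $(a,b,\zeta)$ to $(q^{-1}b,-qa,\zeta\psi(-ab))$, so $JDJ^{-1}=D^{-1}$. Hence $Q=\{D^nJ^j:n\in\mathbb Z,\ j\in\mathbb Z/4\}$. These elements are distinct, as one sees from their action on the $(a,b)$-plane: $D^n$ is diagonal with entries $q^n,q^{-n}$, $J$ is antidiagonal, $J^2=-1$. Finally $\Gamma_0$ is a compact open subgroup of $N_0$ and $J(a,b,1)=(b,-a,1)$ on it, since $\psi=1$ on $\mathbb Z_q$. So $\Gamma$ is a compact open subgroup of $G$.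

**Lemma 1.** $\rho$ is a strongly continuous unitary representation of $G$.

*Proof.* Let $\mathcal S$ be the space of locally constant compactly supported functions, spanned by the $1_{c+q^k\mathbb Z_q}$ and dense in $L^2(\mathbb Q_q)$. A nontrivial character of a compact group integrates to $0$, so
$$\mathcal F1_{c+q^k\mathbb Z_q}(y)=\psi(cy)\int_{q^k\mathbb Z_q}\psi(xy)\,dx=\psi(cy)\,q^{-k}\,1_{q^{-k}\mathbb Z_q}(y).$$
Applying $\mathcal F$ again gives $q^{-k}\int_{q^{-k}\mathbb Z_q}\psi(x(c+y))\,dx=1_{c+q^k\mathbb Z_q}(-y)$. So $\mathcal F^2f(y)=f(-y)$ on $\mathcal S$. The adjoint of $\mathcal F$ on $\mathcal S$ is $h\mapsto(\mathcal Fh)(-\,\cdot)$, whence $\mathcal F^*\mathcal F=1$ there. So $\mathcal F$ extends to a unitary with $\mathcal F^2f(y)=f(-y)$ and $\mathcal F^4=1$. The operator $\rho(D)$ is unitary since $y=qu$ gives $dy=q^{-1}du$. The operators $\rho(a,b,\zeta)$ are clearly unitary. The relations are checked on $\mathcal S$: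
$$\rho(g)\rho(g')f(y)=\zeta\zeta'\psi(by+b'(y+a))f(y+a+a')=\rho(gg')f(y),$$
$$\rho(D)\rho(a,b,\zeta)\rho(D)^{-1}f(y)=\zeta\psi(bq^{-1}y)f(y+qa)=\rho(D(a,b,\zeta))f(y),$$
$$\mathcal F\rho(a,b,\zeta)f(y)=\zeta\int\psi(bx)f(x+a)\psi(xy)\,dx=\zeta\psi(-ab-ay)(\mathcal Ff)(y+b)=\rho(J(a,b,\zeta))\mathcal Ff(y),$$
where the last line substitutes $x\mapsto x-a$. With $x=qu$,
$$\mathcal F\rho(D)f(y)=q^{1/2}\int f(q^{-1}x)\psi(xy)\,dx=q^{-1/2}(\mathcal Ff)(qy)=\rho(D)^{-1}\mathcal Ff(y).$$
Since $Q$ is presented by $J^4=1$, $JDJ^{-1}=D^{-1}$, these relations show that $\rho$ is a homomorphism on $G$. For continuity: if $f\in\mathcal S$ is supported in $q^{-k}\mathbb Z_q$ and invariant under $q^k\mathbb Z_q$, where $k\geq 0$, then $f$ is fixed by the open subgroup $q^k\mathbb Z_q\times q^k\mathbb Z_q\times\{1\}$. So orbit maps of a dense set of vectors are continuous, and $\rho$ is unitary. $\square$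

**Lemma 2.** The vector $\xi=1_{\mathbb Z_q}$ is a unit vector fixed by $\rho(\Gamma)$, and
$$\rho(p_{\Gamma_0})\text{ is the projection onto }\mathbb C\xi .\tag{5}$$
The function $\Phi$ is bi-$\Gamma$-invariant, $\Phi(D^n)=q^{-|n|/2}$, and
$$|\Phi(hD^nJ^j)|\le q^{-|n|/2}\qquad(h\in N_0),\tag{6}$$
$$\int_{\Gamma_0}\Phi(g\gamma g')\,d\gamma=\Phi(g)\Phi(g')\qquad(g,g'\in G).\tag{7}$$

*Proof.* Clearly $\xi$ is fixed by $\Gamma_0$, and $\mathcal F\xi=\xi$ by the formula in Lemma 1 with $c=k=0$. Conversely let $f$ be $\rho(\Gamma_0)$-fixed. Invariance under $(0,1,1)$ reads $\psi(y)f(y)=f(y)$, so $f$ is supported on $\ker\psi=\mathbb Z_q$; invariance under $(a,0,1)$, $a\in\mathbb Z_q$, makes $f$ constant on $\mathbb Z_q$. So $f\in\mathbb C\xi$, which is (5). As $\xi$ is $\Gamma$-fixed, $\Phi$ is bi-$\Gamma$-invariant. Now $\rho(D^n)\xi=q^{n/2}1_{q^n\mathbb Z_q}$, so for $h=(a,b,\zeta)$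
$$|\Phi(hD^nJ^j)|=\Big|\int_{\mathbb Z_q}\psi(by)\,q^{n/2}1_{q^n\mathbb Z_q}(y+a)\,dy\Big|\le q^{n/2}\min(1,q^{-n})=q^{-|n|/2},$$
and for $h=1$, $j=0$ the integral is $q^{n/2}\,\mathrm{vol}(\mathbb Z_q\cap q^n\mathbb Z_q)=q^{-|n|/2}$. Finally the left side of (7) is $\langle\rho(g)\rho(p_{\Gamma_0})\rho(g')\xi,\xi\rangle$, and $\rho(p_{\Gamma_0})v=\langle v,\xi\rangle\xi$. $\square$

Identity (7) is stronger than what a bi-$\Gamma$-invariant coefficient would need to give a character: already the small group $\Gamma_0$ factorizes $\Phi$. The averaging over $F$ is still unused, and we can spend it on the growing factor.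

## 5. Twisting by $\lambda^n$ on $N_0\rtimes\langle D\rangle$

The obvious twist uses a one-dimensional character of the group. Drop $J$: let $G_0=N_0\rtimes\langle D\rangle$ with compact open subgroup $\Gamma_0$, and let $\chi_\lambda(hD^n)=\lambda^n$. By (6), $|\chi_\lambda\Phi|\le1$ on $G_0$ when $q^{-1/2}\le|\lambda|\le q^{1/2}$. Since $\chi_\lambda$ is a homomorphism trivial on $\Gamma_0$, (7) gives $\int_{\Gamma_0}(\chi_\lambda\Phi)(g\gamma g')\,d\gamma=(\chi_\lambda\Phi)(g)(\chi_\lambda\Phi)(g')$. As we shall see in Lemma 3, this makes $f\mapsto\int f\chi_\lambda\Phi$ a bounded character of $p_{\Gamma_0}L^1(G_0)p_{\Gamma_0}$, for every $\lambda$ in the annulus.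

The attempt stops at self-adjointness. The elements $p_{\Gamma_0}\delta_Dp_{\Gamma_0}$ and $p_{\Gamma_0}\delta_{D^{-1}}p_{\Gamma_0}$ are adjoint to each other, and the character takes on them the values $\lambda q^{-1/2}$ and $\lambda^{-1}q^{-1/2}$. A $*$-character needs $\lambda^{-1}=\overline\lambda$, that is $|\lambda|=1$, and then $\chi_\lambda\Phi$ is a coefficient of a unitary representation and gives nothing new. (Section 11 shows that no other choice of functional can help: $(G_0,\Gamma_0)$ is good.)

We need the adjoint to preserve the value for real $\lambda$, so $\lambda$ and $\lambda^{-1}$ must enter symmetrically. The element $J$ conjugates $D$ to $D^{-1}$; putting $J$ into the subgroup identifies $D$ with $D^{-1}$ in the double coset space and replaces $\lambda^n$ by $\frac12(\lambda^n+\lambda^{-n})$, exactly as in Section 3.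

## 6. Symmetrization by $J$

Put $\kappa_\lambda(D^nJ^j)=\frac12(\lambda^n+\lambda^{-n})$ on $Q$, and write $\bar g\in Q$ for the image of $g\in G$, so that $\varphi_\lambda(g)=\kappa_\lambda(\bar g)\Phi(g)$. Since $JD^n=D^{-n}J$, $\kappa_\lambda$ is bi-$F$-invariant. Also $D^nJ^jD^m=D^{n\pm m}J^j$, with sign $+$ for $j$ even and $-$ for $j$ odd, so
$$\tfrac14\sum_{j}\kappa_\lambda(D^nJ^jD^m)=\tfrac12\big(\kappa_\lambda(D^{n+m})+\kappa_\lambda(D^{n-m})\big)=\kappa_\lambda(D^n)\kappa_\lambda(D^m).\tag{8}$$
For $t\in F$, the image of $g\gamma_0tg'$ in $Q$ is $\bar gt\bar g'$ for all $\gamma_0\in\Gamma_0$. By (7) and $\Phi(tg')=\Phi(g')$,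
$$\int_{\Gamma_0}\varphi_\lambda(g\gamma_0tg')\,d\gamma_0=\kappa_\lambda(\bar gt\bar g')\,\Phi(g)\Phi(g').\tag{9}$$
Now average over $t\in F$. As $\Gamma=\Gamma_0F$, and (8) with bi-$F$-invariance says that the average of $\kappa_\lambda(\bar gt\bar g')$ is $\kappa_\lambda(\bar g)\kappa_\lambda(\bar g')$,
$$\int_\Gamma\varphi_\lambda(g\gamma g')\,d\gamma=\varphi_\lambda(g)\varphi_\lambda(g').\tag{10}$$
The two averages do separate jobs: $\Gamma_0$ splits $\Phi$, and $F$ splits $\kappa_\lambda$.

We use that $G$ is unimodular: Haar measure on $N_0$ is $da\,db\,d\zeta$ (counting measure in $\zeta$), which is invariant under translations on both sides and preserved by $D$ (factors $|q|$ and $|q^{-1}|$ cancel) and by $J$. So this measure times counting measure on $Q$ is both left and right invariant on $G$.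

**Lemma 3.** Let $q^{-1/2}\le|\lambda|\le q^{1/2}$. Then $|\varphi_\lambda|\le1$, and $\omega_\lambda(f)=\int_Gf\varphi_\lambda\,d\mu$ is a character of $pL^1(G)p$. It is $*$-preserving if $\lambda\in\mathbb R\cup\mathbb T$.

*Proof.* By (6) and $|\lambda|^{\pm n}\le q^{|n|/2}$ we have $|\varphi_\lambda(hD^nJ^j)|\le q^{|n|/2}q^{-|n|/2}=1$. Let $f,k\in pL^1(G)p$. For $\gamma\in\Gamma$, right invariance of $f$ gives $\int f(x)\varphi_\lambda(xy)\,dx=\int f(x)\varphi_\lambda(x\gamma y)\,dx$. Averaging over $\gamma$ and using (10),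
$$\omega_\lambda(fk)=\iint f(x)k(y)\varphi_\lambda(xy)\,dx\,dy=\iint f(x)k(y)\int_\Gamma\varphi_\lambda(x\gamma y)\,d\gamma\,dx\,dy=\omega_\lambda(f)\omega_\lambda(k).$$
Also $\omega_\lambda(p)=\varphi_\lambda(e)=1$, because $\varphi_\lambda$ is constant on $\Gamma$. If $\lambda\in\mathbb R\cup\mathbb T$, then $\kappa_\lambda$ is real; and $\kappa_\lambda(u^{-1})=\kappa_\lambda(u)$ for $u\in Q$, since $(D^nJ^j)^{-1}=J^{-j}D^{-n}$. As $\Phi(g^{-1})=\overline{\Phi(g)}$, we get $\varphi_\lambda(g^{-1})=\overline{\varphi_\lambda(g)}$, and with $f^*(x)=\overline{f(x^{-1})}$ this gives $\omega_\lambda(f^*)=\overline{\omega_\lambda(f)}$. $\square$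

(The same computation with (7) proves the claim made in Section 5.)

## 7. A negative value at $f^*f$: proof of Theorem 1

**Lemma 4.** Let $G$ be t.d.l.c. and $\Gamma$ a compact open subgroup with $\bigcap_gg\Gamma g^{-1}=1$. Then $(G,\Gamma)$ is a Hecke pair with Schlichting completion $(G,\Gamma)$. If $G'\le G$ is dense and $\Gamma'=G'\cap\Gamma$, then $(G',\Gamma')$ is a Hecke pair with Schlichting completion $(G,\Gamma)$.

*Proof.* $\Gamma g\Gamma$ is compact and left cosets of $\Gamma$ are open, so $(G,\Gamma)$ is a Hecke pair. The map $\iota:G\to\mathrm{Sym}(G/\Gamma)$ is continuous, as point stabilizers $g\Gamma g^{-1}$ are open, and injective, as the core is trivial. Suppose $\iota(g_i)\to\sigma$ for a net. Eventually $g_i\Gamma=\sigma(\Gamma)=g\Gamma$ for a fixed $g$, so $g_i$ lies in the compact set $g\Gamma$. Every subnet has a further subnet converging to some $g'$, with $\iota(g')=\sigma$; by injectivity $g'$ does not depend on the subnet, so $g_i\to g'$. Hence $\iota(G)$ is closed and $\iota$ is a homeomorphism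 onto it. Also $\iota(\Gamma)$ is compact, hence closed.

For $G'$: the map $G'/\Gamma'\to G/\Gamma$ is injective since $\Gamma'=G'\cap\Gamma$, and surjective since each $g\Gamma$ is open and meets $G'$. So $\Gamma'g\Gamma'/\Gamma'$ embeds in the finite set $\Gamma g\Gamma/\Gamma$. Every $g\in G$ is $g'\gamma$ with $g'\in G'$, $\gamma\in\Gamma$, so the core of $\Gamma'$ in $G'$ lies in $\bigcap_{g\in G'}g\Gamma g^{-1}=\bigcap_{g\in G}g\Gamma g^{-1}=1$. Under $G'/\Gamma'=G/\Gamma$ the closure of $G'$ is $\iota(G)$, and the closure of $\Gamma'$ is $\iota(\Gamma)$, because $\Gamma$ is open and so $G'\cap\Gamma$ is dense in it. $\square$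

**Step 1: solvable and unimodular.** We record the structural claims. $N_0$ is nilpotent: commutators lie in the central subgroup $\{0\}\times\{0\}\times\mu_{q^\infty}$. $Q$ has the infinite cyclic normal subgroup $\langle D\rangle$ with cyclic quotient of order $4$. So $G$ is solvable, hence amenable; unimodularity was shown in Section 6.

**Step 2: trivial core.** This identifies the Schlichting completion. Let $k=(a,b,1)J^j$ lie in every conjugate of $\Gamma$; then all conjugates of $k$ lie in $\Gamma$.

- If $j$ is odd, then $DkD^{-1}$ has $Q$-component $DJ^jD^{-1}=D^2J^j\notin F$, a contradiction.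
- If $j=2$, then $(w,0,1)\,k\,(w,0,1)^{-1}=(w,0,1)(a,b,1)(w,0,1)J^2$ has first coordinate $a+2w$. Choosing $w$ with $2w\notin\mathbb Z_q$ gives a contradiction, as $a\in\mathbb Z_q$.
- If $j=0$, then $D^nkD^{-n}=(q^na,q^{-n}b,1)\in\Gamma$ for all $n\in\mathbb Z$, which forces $a=b=0$.

By Lemma 4, $(G,\Gamma)$ is a Hecke pair with $\overline G=G$, $\overline\Gamma=\Gamma$.

**Step 3: the finitely generated group.** This step transfers everything to $G'$. The ring $\mathbb Z[\frac1q]$ is dense in $\mathbb Q_q$ and meets $\mathbb Z_q$ in $\mathbb Z$, so $G'$ is a dense subgroup and $G'\cap\Gamma=\Gamma'$. It is generated by $(1,0,1),D,J$: conjugating by $D^n$ gives $(q^n,0,1)$, and products of these and their inverses give all $(a,0,1)$ with $a\in\mathbb Z[\frac1q]$; conjugating by $J$ gives $(0,-a,1)$; and from $(a,0,1)(0,b,1)=(a,b,\psi(ab))$, $(0,b,1)(a,0,1)=(a,b,1)$ the commutator is $(0,0,\psi(ab))$, which with $ab=q^{-n}$ yields all of $\mu_{q^\infty}$. As a subgroup of $G$, $G'$ is solvable. By Lemma 4 its Schlichting completion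 is $(G,\Gamma)$. The algebras $L^1(G',\Gamma')$, $pC^*(\overline{G'})p$ and the canonical map depend only on the completion, so it suffices to treat $(G,\Gamma)$.

**Step 4: the negative value.** We evaluate a $*$-character on an $f^*f$. Let $\lambda$ be real, $q^{-1/2}\le|\lambda|\le q^{1/2}$, $\lambda\ne\pm1$; for example $\lambda=q^{1/2}$. By Lemma 3, $\omega_\lambda$ is a one-dimensional $*$-representation of $L^1(G,\Gamma)$, so it extends to $C^*(L^1(G,\Gamma))$. Modify the dihedral element of Section 3 by inserting $p_{\Gamma_0}$ on the left: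
$$f=p_{\Gamma_0}(\delta_D-\delta_{D^{-1}})p\in C_c(G)p,\qquad f^*f=p(\delta_{D^{-1}}-\delta_D)\,p_{\Gamma_0}\,(\delta_D-\delta_{D^{-1}})p\in pC_c(G)p .$$
Since $\varphi_\lambda$ is bi-$\Gamma$-invariant, $\omega_\lambda(pmp)=\int\varphi_\lambda\,dm$ for every compactly supported measure $m$. By (9) with $t=e$, $\int\varphi_\lambda\,d(\delta_up_{\Gamma_0}\delta_v)=\kappa_\lambda(\bar u\bar v)\Phi(u)\Phi(v)$. Expanding the four terms with $\Phi(D^{\pm1})=q^{-1/2}$,
$$\omega_\lambda(f^*f)=\tfrac1q\big(2\kappa_\lambda(e)-\kappa_\lambda(D^2)-\kappa_\lambda(D^{-2})\big)=\tfrac1q(2-\lambda^2-\lambda^{-2})=-\tfrac1q(\lambda-\lambda^{-1})^2<0.\tag{11}$$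
For $\lambda=q^{1/2}$ the value is $-(1-\frac1q)^2$; for $q=2$ it is $-\frac14$. The middle projection is $p_{\Gamma_0}$ and not $p$: this is why only $\Phi$ gets split and the indefinite dihedral expression survives.

**Step 5: conclusion.** If the canonical map were injective, it would be an isomorphism, and $\omega_\lambda$ would be the restriction of a $*$-character of the $C^*$-algebra $pC^*(G)p$. But $f^*f$ is positive in $C^*(G)$ and lies in the $C^*$-subalgebra $pC^*(G)p$, so it is $c^*c$ with $c\in pC^*(G)p$, which forces $\omega_\lambda(f^*f)\ge0$. This contradicts (11). $\blacksquare$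

## 8. The quotient $W^{sym}$: proof of Theorem 2

The weight $q^{|n|/2}$ is submultiplicative, so $W$ is a Banach $*$-algebra, with $(\sum c_n\lambda^n)^*=\sum\overline{c_n}\lambda^{-n}$. For $f\in pL^1(G)p$ let
$$\theta_n(f)=\int_{N_0D^nF}f\,\Phi\,d\mu,\qquad \Theta(f)=\sum_n\theta_n(f)\lambda^n .$$

**Step 1: $\Theta$ is a contractive $*$-homomorphism into $W^{sym}$.** This collects the $\omega_\lambda$ into one map. By (6), $|\theta_n(f)|q^{|n|/2}\le\int_{N_0D^nF}|f|\,d\mu$; summing, $\|\Theta(f)\|_W\le\|f\|_1$. Left translation by $J$ maps $N_0D^nF$ onto $N_0D^{-n}F$ and preserves $f$ and $\Phi$, so $\theta_{-n}=\theta_n$ and $\Theta(f)\in W^{sym}$. By this symmetry, on the closed annulus $q^{-1/2}\le|\lambda|\le q^{1/2}$,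
$$\omega_\lambda(f)=\sum_n\theta_n(f)\kappa_\lambda(D^n)=\sum_n\theta_n(f)\lambda^n ,\tag{12}$$
the series converging absolutely. For $\lambda\in\mathbb T$, $\omega_\lambda$ is a $*$-character by Lemma 3, and evaluation at $\lambda$ is a $*$-character of $W$. Elements of $W$ are determined by their values on $\mathbb T$ (Fourier coefficients). So $\Theta$ is a $*$-homomorphism.

**Step 2: surjectivity and the isometry.** We lift each element without increasing its norm. By (12), $\Theta(p\delta_{D^n}p)$ has value $\varphi_\lambda(D^n)$ at $\lambda\in\mathbb T$, so $\Theta(p\delta_{D^n}p)=\frac12q^{-|n|/2}(\lambda^n+\lambda^{-n})$. Hence $c=c_0+\sum_{n\ge1}c_n(\lambda^n+\lambda^{-n})\in W^{sym}$ is the image of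
$$c_0p+\sum_{n\ge1}2c_nq^{n/2}\,p\delta_{D^n}p,$$
whose norm is at most $|c_0|+2\sum_{n\ge1}|c_n|q^{n/2}=\|c\|_W$, because $\|p\delta_{D^n}p\|_1=1$. So $\Theta$ is onto, the quotient norm is at most $\|\cdot\|_W$, and by Step 1 it is at least $\|\cdot\|_W$.

**Step 3: the characters.** We determine all characters of $W^{sym}$. A character of $W$ is determined by its value $z$ at the generator, and continuity gives $|z^n|\le q^{|n|/2}$ for all $n$; so the Gelfand space of $W$ is the closed annulus, acting by evaluation. Let $\chi$ be a character of $W^{sym}$ and $z=\chi(x)$. If $z\ne\lambda+\lambda^{-1}$ for all $\lambda$ in the annulus, then $x-z$ vanishes nowhere on the Gelfand space, so it is invertible in $W$. Its inverse is invariant under $\lambda\mapsto\lambda^{-1}$ by uniqueness of inverses, so it lies in $W^{sym}$, contradicting $\chi(x-z)=0$. So $\chi(x)=\lambda+\lambda^{-1}$ for some $\lambda$ in the annulus. Finite symmetric Laurent sums are polynomials in $x$ and are dense in $W^{sym}$, so $\chi$ is evaluation at $\lambda$.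 By (12), the characters of $L^1(G,\Gamma)$ factoring through $\Theta$ are exactly the $\omega_\lambda$ of the annulus.

**Step 4: which are $*$-characters.** Since $\Theta$ is a surjective $*$-homomorphism and $x=x^*$ generates $W^{sym}$, $\omega_\lambda$ is a $*$-character iff $\lambda+\lambda^{-1}\in\mathbb R$. Writing $\lambda=re^{i\theta}$, the imaginary part is $(r-r^{-1})\sin\theta$, so this means $\lambda\in\mathbb T\cup\mathbb R$. On the annulus, $\mathbb T$ gives $x\in[-2,2]$ and the real $\lambda$ give $2\le|x|\le c_q$; together $x\in[-c_q,c_q]$.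

**Step 5: which extend to $pC^*(G)p$.** If $|\lambda|=1$, the assignment $D\mapsto\mathrm{diag}(\lambda,\lambda^{-1})$, $J\mapsto\begin{pmatrix}0&1\\1&0\end{pmatrix}$ satisfies the relations of $Q$, so it is a unitary representation of $Q$ on $\mathbb C^2$, and $\kappa_\lambda$ is its coefficient at $\frac1{\sqrt2}(1,1)$. Inflating to $G$ and tensoring with $\rho$, $\varphi_\lambda$ is a coefficient of a unitary representation at a unit vector. So $|\omega_\lambda(a)|\le\|a\|_{C^*(G)}$ and $\omega_\lambda$ extends. If $\lambda$ is real and $\ne\pm1$, it does not extend, by Step 5 of Section 7. If $x\notin\mathbb R$, $\omega_\lambda$ is not a $*$-character, and characters of $C^*$-algebras are $*$-characters, so it does not extend. As $x\in[-2,2]$ iff $\lambda\in\mathbb T$, extension holds iff $x\in[-2,2]$.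

**Step 6: the two completions of $W^{sym}$.** Let $A$ be $C^*(L^1(G,\Gamma))$ or $pC^*(G)p$ and $I$ the closed ideal generated by the image of $\ker\Theta$. Then $W^{sym}\cong L^1(G,\Gamma)/\ker\Theta$ maps contractively with dense range to $A/I$. So $A/I$ is a unital commutative $C^*$-algebra generated by the self-adjoint image of $x$, hence $A/I\cong C(S)$, where $S$ is the set of values of characters of $A/I$ at $x$. Characters of $A/I$ are the characters of $A$ that kill $\ker\Theta$. Restricted to $L^1(G,\Gamma)$ they are those $\omega_\lambda$ that extend to $A$; conversely an $\omega_\lambda$ that extends to $A$ kills $\ker\Theta$, hence $I$. For $A=C^*(L^1(G,\Gamma))$ these are all the $*$-characters, so $S=[-c_q,c_q]$ by Step 4; for $A=pC^*(G)p$, $S=[-2,2]$ by Step 5. $\blacksquare$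

## 9. Goodness is positivity of $f^*f$

In Theorem 1 the obstruction was a negative value at $f^*f$ with $f\in C_c(G)p$. This is the only possible obstruction.

**Lemma 5.** $(G,\Gamma)$ is good iff $\pi(f^*f)\ge0$ for every $*$-representation $\pi$ of $pL^1(G)p$ and every $f\in C_c(G)p$. If $(G,\Gamma)$ is its own Schlichting completion, good is equivalent to $C^*(L^1(G,\Gamma))\cong pC^*(\overline G)p$.

*Proof.* The last sentence: the canonical map is surjective, so it is an isomorphism iff the two norms agree on $pC_c(G)p$; the norm on $C^*(L^1(G,\Gamma))$ is $\sup_\pi\|\pi(a)\|$, which is always at least $\|a\|_{C^*(G)}$.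

If $(G,\Gamma)$ is good, $\pi$ extends from $pC_c(G)p$ to $pC^*(G)p$. There $f^*f=c^*c$ with $c\in pC^*(G)p$, so $\pi(f^*f)\ge0$.

Conversely assume positivity. We build a unitary representation of $G$ that contains $\pi$ in its corner. Since $\pi(a)=\pi(p)\pi(a)\pi(p)$, we may assume $\pi(p)=1$. Every vector $\xi_0$ then lies in the invariant subspace $\overline{\pi(pC_c(G)p)\xi_0}$, and $\|\pi(a)\|$ is the supremum of the norms on such subspaces; so we may assume that $\xi_0$ is cyclic for $pC_c(G)p$. On
$$X_0=C_c(G)p\otimes\pi(pC_c(G)p)\xi_0\qquad\text{put}\qquad\langle f\otimes\xi,k\otimes\eta\rangle=\langle\pi(k^*f)\xi,\eta\rangle ,$$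
which makes sense as $k^*f\in pC_c(G)p$. Write $\xi_i=\pi(a_i)\xi_0$ with $a_i\in pC_c(G)p$. Then
$$\Big\langle\sum_if_i\otimes\xi_i,\sum_jf_j\otimes\xi_j\Big\rangle=\sum_{i,j}\langle\pi(a_j^*f_j^*f_ia_i)\xi_0,\xi_0\rangle=\langle\pi(E^*E)\xi_0,\xi_0\rangle\ge0,\qquad E=\sum_if_ia_i\in C_c(G)p .$$
(Cyclicity is what lets positivity for single $f$'s give positivity of sums.) So we have a semi-inner product. Define $U(g)(f\otimes\xi)=\delta_gf\otimes\xi$. It preserves the form because $(\delta_gk)^*(\delta_gf)=k^*f$, and $\delta_gp\otimes\xi$ is fixed by the open subgroup $g\Gamma g^{-1}$. So $U$ is a strongly continuous unitary representation on the Hilbert completion. The map $V:\xi\mapsto p\otimes\xi$ is isometric, as $\langle\pi(p)\xi,\eta\rangle=\langle\xi,\eta\rangle$, and extends to the whole space of $\pi$. Let $a=\sum_ic_i\delta_{g_i}p\in pC_c(G)p$. As $\Gamma$ fixes $p\otimes\xi$, $U(a)(p\otimes\xi)=\sum_ic_i\delta_{g_i}p\otimes\xi=a\otimes\xi$. And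
$$\|a\otimes\xi-p\otimes\pi(a)\xi\|^2=\langle\pi(a^*a)\xi,\xi\rangle-2\,\mathrm{Re}\langle\pi(pa)\xi,\pi(a)\xi\rangle+\|\pi(a)\xi\|^2=0 .$$
So $U(a)V=V\pi(a)$ and $\|\pi(a)\|\le\|U(a)\|\le\|a\|_{C^*(G)}$. $\square$

## 10. Goodness passes from a normal subgroup: proof of Theorem 3

Let $\Gamma\subseteq N\trianglelefteq G$ with $(N,\Gamma)$ good. As $N\supseteq\Gamma$, $N$ is open, so $L^1(N)\subseteq L^1(G)$ isometrically with the same involution. Let $\pi$ be a $*$-representation of $pL^1(G)p$ and $f\in C_c(G)p$; by Lemma 5 we must show $\pi(f^*f)\ge0$.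

If $f$ is supported in one coset $gN=Ng$, this is easy: $f=y\delta_g$ with $y\in C_c(N)$, so $f^*f=\delta_g^{-1}y^*y\delta_g\in pC_c(N)p$ is positive in $C^*(N)$, and the restriction of $\pi$ to $pL^1(N)p$ extends to $pC^*(N)p$ since $(N,\Gamma)$ is good. With several cosets, the cross terms $f_j^*f_k$ lie outside $N$ and goodness of $(N,\Gamma)$ says nothing about the sum. The way around: insert between $f^*$ and $f$ an approximate unit that is itself a sum of elements $y'f_ip f_i^*y'^*$. Then $f^*(\cdot)f$ becomes a sum of squares of elements of the Hecke algebra, and the error consists of individually small terms, for which norms suffice.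

**Step 1: decomposition.** This puts the data into $N$. Write $f=\sum_{i=1}^mf_i$ with $f_i\in C_c(G)p$ supported in distinct cosets $g_iN=Ng_i$; this is possible since $f$ is right $\Gamma$-invariant and $\Gamma\subseteq N$. Put $x_i=f_i\delta_{g_i^{-1}}\in C_c(N)$, so $f_i=x_i\delta_{g_i}$. Since $f_ip=f_i$,
$$w:=\sum_ix_ix_i^*=\sum_if_if_i^*=\sum_if_ipf_i^*\in C_c(N),$$
which is positive in $C^*(N)$.

**Step 2: the approximate unit.** We want a $u'$ built from $w$ that almost fixes all $x_k$. Let $\varepsilon>0$, $y=(w+\varepsilon)^{-1/2}$ in the unitization of $C^*(N)$, and $u=ywy=w(w+\varepsilon)^{-1}$, so $1-u=\varepsilon(w+\varepsilon)^{-1}$. As $x_kx_k^*\le w$,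
$$\|(1-u)x_k\|^2=\|(1-u)x_kx_k^*(1-u)\|\le\|(1-u)w(1-u)\|\le\sup_{t\ge0}\frac{t\varepsilon^2}{(t+\varepsilon)^2}\le\varepsilon .$$
Since $C_c(N)$ is dense in $C^*(N)$, we may choose $y'\in\mathbb C1+C_c(N)$ so close to $y$ that $u'=y'wy'^*\in C_c(N)$ satisfies $\|(1-u')x_k\|^2\le2\varepsilon$ for all $k$.

**Step 3: the main term is a sum of squares.** Inserting $w=\sum_if_if_i^*$,
$$\pi(f^*u'f)=\sum_i\pi\big((f_i^*y'^*f)^*(f_i^*y'^*f)\big)\ge0,$$
because $f_i^*y'^*f\in pC_c(G)p$ (note $f_i^*=pf_i^*$ and $f=fp$), so $\pi$ is defined and multiplicative on each factor.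

**Step 4: the error.** We bound each term separately. We have $f^*f-f^*u'f=\sum_{j,k}a_{jk}$ with
$$a_{jk}=f_j^*(1-u')f_k=\delta_{g_j}^{-1}x_j^*(1-u')x_k\delta_{g_k}\in pC_c(G)p .$$
Then $a_{jk}^*a_{jk}=\delta_{g_k}^{-1}\big(x_k^*(1-u')x_jx_j^*(1-u')x_k\big)\delta_{g_k}$ is supported in $g_k^{-1}Ng_k=N$, so it lies in $pC_c(N)p$. The restriction of $\pi$ to $pL^1(N)p$ is a $*$-representation, $(N,\Gamma)$ is good, and conjugation by $\delta_{g_k}$ is an isometric automorphism of $C^*(N)$. Hence
$$\|\pi(a_{jk})\|^2=\|\pi(a_{jk}^*a_{jk})\|\le\|a_{jk}^*a_{jk}\|_{C^*(N)}=\|x_j^*(1-u')x_k\|^2\le\|x_j\|^2\,\|(1-u')x_k\|^2\le2\varepsilon\|x_j\|^2 .$$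

**Step 5: the limit.** Combining Steps 3 and 4, $\pi(f^*f)\ge-\sum_{j,k}\sqrt{2\varepsilon}\,\|x_j\|=-m\sqrt{2\varepsilon}\sum_j\|x_j\|$. Neither $m$ nor the $x_j$ depend on $\varepsilon$. Letting $\varepsilon\to0$, $\pi(f^*f)\ge0$. $\blacksquare$

## 11. The subgroups $\Gamma_0$ and $\Gamma_1$: proof of the Corollary

**Step 1: $(N,\Gamma_1)$ is good for $N=N_0\rtimes\langle J^2\rangle$.** We use that $N$ is a union of compact groups. It is the increasing union of the subgroups
$$K_n=\big((q^{-n}\mathbb Z_q)^2\times\mu_{q^{2n}}\big)\rtimes\langle J^2\rangle\supseteq\Gamma_1\qquad(n\ge0),$$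
where $\mu_{q^{2n}}$ is the group of roots of unity of order dividing $q^{2n}$; this is a subgroup because $\psi(ab')\in\mu_{q^{2n}}$ for $a,b'\in q^{-n}\mathbb Z_q$, and it is compact and open. Let $p_1=p_{\Gamma_1}$ and $f\in C_c(N)p_1$. Then $f\in C(K_n)p_1$ for some $n$. Since $\Gamma_1$ has finitely many double cosets in $K_n$, $M=p_1C(K_n)p_1\subset C^*(K_n)$ is a finite-dimensional $*$-subalgebra, hence a $C^*$-subalgebra. The element $f^*f\in M$ is positive in $C^*(K_n)$, so $f^*f=c^*c$ with $c\in M$. For every $*$-representation $\pi$ of $p_1L^1(N)p_1$ we get $\pi(f^*f)=\pi(c)^*\pi(c)\ge0$. By Lemma 5, $(N,\Gamma_1)$ is good.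

**Step 2: passing to $G$.** $N$ is open, and normal in $G$ since $J^2$ is central in $Q$. By Theorem 3, $(G,\Gamma_1)$ is good. The same argument with $N_0$ and $K_n\cap N_0$ in place of $N$ and $K_n$ shows that $(N_0,\Gamma_0)$ and $(G,\Gamma_0)$ are good. Both $\Gamma_0$ and $\Gamma_1$ are compact open in $G$ with trivial core, being contained in $\Gamma$, so by Lemma 4 both have Schlichting completion with $\overline G=G$, and by Lemma 5 the isomorphism holds for both. Failure for $\Gamma$ is Theorem 1, and $[\Gamma:\Gamma_1]=[F:\langle J^2\rangle]=2$. $\blacksquare$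

Since $N_0$ is also normal in $G_0=N_0\rtimes\langle D\rangle$, Theorem 3 shows that $(G_0,\Gamma_0)$ is good, as announced in Section 5. For $\Gamma$ itself this route is blocked: a normal subgroup containing $J$ contains $DJD^{-1}J^{-1}=D^2$, so it is no longer a union of compact subgroups like $N$.

## 12. Subgroups with $|\Gamma_r|\le2$: proof of Theorem 4

**Step 1: reduction.** Since $\Gamma_r$ is finite with trivial core in the discrete group $G_r$, Lemma 4 gives $\overline G=G_r$, $\overline\Gamma=\Gamma_r$. If $\Gamma_r=1$, both algebras are $C^*(G_r)$. Otherwise let $\Gamma_r=\{1,s\}$, $B=\ell^1(G_r)$, $p=\frac12(1+s)$. By Lemma 5 we need $\pi(f^*f)\ge0$ for $f=\sum_{j=1}^kc_j\delta_{g_j}p$ and $\pi$ a $*$-representation of $pBp$, which we may assume unital.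

**Step 2: one matrix for all coefficients.** We reduce to a spectrum computation in a Banach algebra. Let $v=(\delta_{g_1}p,\dots,\delta_{g_k}p)\in M_{1,k}(B)$ and
$$T=v^*v=(p\,\delta_{g_i^{-1}g_j}\,p)_{ij}=T^*\in M_k(pBp).$$
In the other order,
$$vv^*=\sum_j\delta_{g_j}p\,\delta_{g_j}^{-1}=\tfrac k2+\tfrac12\sum_j\delta_{g_jsg_j^{-1}} .$$
The last sum, with its factor $\frac12$, has norm at most $\frac k2$, so $\sigma_B(vv^*)\subset\{z:|z-\frac k2|\le\frac k2\}$.

**Step 3: transfer of the spectrum to $T$.** If $z\ne0$ and $r=(z-vv^*)^{-1}$ exists in $B$, then $z^{-1}(1+v^*rv)$ is an inverse of $z-v^*v$ in $M_k(B)$. So $\sigma_{M_k(B)}(T)$ lies in the disc of Step 2, which contains $0$. Let $P=\mathrm{diag}(p,\dots,p)$. If $S$ is an inverse of $z-T$ in $M_k(B)$, then $S$ commutes with $P$, since $T=PTP$ does, and $PSP$ is an inverse of $zP-T$ in $PM_k(B)P=M_k(pBp)$. So $\sigma_{M_k(pBp)}(T)$ lies in the same disc.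

**Step 4: positivity.** Write $\pi_k$ for $\pi$ applied entrywise to $k\times k$ matrices. The operator $\pi_k(T)$ is self-adjoint with spectrum contained in $\sigma_{M_k(pBp)}(T)$, so its spectrum lies in the intersection of the disc with $\mathbb R$, which is $[0,k]$. Thus $\pi_k(T)\ge0$, and for every vector $\eta$
$$\langle\pi(f^*f)\eta,\eta\rangle=\sum_{i,j}\overline{c_i}c_j\langle\pi(T_{ij})\eta,\eta\rangle=\langle\pi_k(T)(c_j\eta)_j,(c_i\eta)_i\rangle\ge0 .\qquad\blacksquare$$

The disc is what limits the argument. If $|\Gamma_r|=r$, then $vv^*=\frac kr+\frac1r\sum_j\sum_{\gamma\ne1}\delta_{g_j\gamma g_j^{-1}}$, and the norm estimate gives a disc with center $\frac kr$ and radius $\frac{k(r-1)}r$, which reaches down to $-\frac{k(r-2)}r$. For $r\ge3$ it contains negative numbers and the estimate no longer yields positivity. These notes do not settle whether there is a counterexample with $\Gamma_r$ finite and $G$ amenable; by Theorem 4 it would have $|\Gamma_r|\ge3$.
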